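\title{Meromorphic functions that share three values with their difference: a counterexample and a classification}

\begin{abstract}
Let $f$ be a transcendental meromorphic function in the plane and let $\Delta_cf(z)=f(z+c)-f(z)\not\equiv0$. It has been conjectured that if $f$ and $\Delta_cf$ share two distinct finite values $e_1,e_2$ and the value $\infty$, counting multiplicities, then $\Delta_cf=f$. We show that the conjecture is false: $f(z)=3/\bigl(1+\exp(e^{\pi iz/c})\bigr)$ shares $3$, $1$, $\infty$ with $\Delta_cf=3-2f$. We then determine all counterexamples. Up to interchanging $e_1$ and $e_2$, they are the functions $e_1/(1\pm e^{H})$, where $e_1=3e_2\neq0$ and $H$ is a non-constant entire function with $H(z+c)=-H(z)$. Consequently the conclusion $\Delta_cf=f$ does hold when $f$ is entire, when $e_1\ne3e_2$ and $e_2\neq3e_1$, and when $\liminf_{r\to\infty}r^{-1}\log T(r,f)<\pi/|c|$; the constant $\pi/|c|$ is sharp.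
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, \emph{meromorphic} means meromorphic in the whole plane $\mathbb C$. For a meromorphic function $f$ and $a\in\mathbb C\cup\{\infty\}$, let $E(a,f)$ be the set of zeros of $f-a$ (of poles of $f$ if $a=\infty$), a zero of multiplicity $m$ being counted $m$ times. Two meromorphic functions $f$ and $g$ \emph{share $a$ CM} (counting multiplicities) if $E(a,f)=E(a,g)$. If $g\equiv a$, then $E(a,g)$ is the whole plane, so such a $g$ does not share $a$ with any non-constant function. For $c\in\mathbb C\setminus\{0\}$ the difference operator is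
\[
\Delta_cf(z)=f(z+c)-f(z).
\]

How many values must $f$ and $\Delta_cf$ share before they are forced to coincide? The equation $\Delta_cf=f$ says that $f(z+c)=2f(z)$, and its solutions are the functions $2^{z/c}p(z)$ with $p$ meromorphic of period $c$, so the conclusion is not empty. Two values do not force it: for $f=e^{\lambda z}$ we have $\Delta_cf=(e^{\lambda c}-1)f$, and this shares $0$ and $\infty$ CM with $f$ whenever $e^{\lambda c}\neq1$. A third value $e\ne0,\infty$ does force it in this family, since $\Delta_cf$ must equal $e$ where $f$ does, and therefore $e^{\lambda c}-1=1$. For two unrelated functions three values are not enough: $e^{z}$ and $e^{-z}$ share $1$, $-1$ and $\infty$ CM, because $e^{-z}\mp1=\mp e^{-z}(e^{z}\mp1)$. The question is whether the relation $g=\Delta_cf$ excludes all such coincidences. We take the following conjecture from L\"u and Yang \cite{LY}.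

\begin{quote}
\textbf{Conjecture.} \emph{Let $f$ be a transcendental meromorphic function, and let $c\in\mathbb C\setminus\{0\}$ be such that $\Delta_cf\not\equiv0$. If $\Delta_cf$ and $f$ share three distinct values $e_1,e_2,\infty$ CM, then $\Delta_cf=f$.}
\end{quote}

Let $T(r,f)$ be the Nevanlinna characteristic (recalled in Section~\ref{sec:growth}). The \emph{order} and the \emph{hyper-order} of $f$ are
\[
\limsup_{r\to\infty}\frac{\log T(r,f)}{\log r}\qquad\text{and}\qquad\limsup_{r\to\infty}\frac{\log\log T(r,f)}{\log r}.
\]
The statement of the Conjecture holds for entire functions of finite order (Zhang and Liao) and for meromorphic functions of finite order (L\"u and L\"u). Without a growth condition it fails.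

\begin{theorem}\label{thm:counter}
Let $c\ne0$ and $f(z)=3/\bigl(1+\exp(e^{\pi iz/c})\bigr)$. Then $f$ is a transcendental meromorphic function, $\Delta_cf=3-2f$, the functions $f$ and $\Delta_cf$ share $3$, $1$, $\infty$ CM, and $\Delta_cf\not\equiv0$, $\Delta_cf\not\equiv f$. Thus the Conjecture is false for every $c\neq0$.
\end{theorem}

The mechanism is that the shift $z\mapsto z+c$ inverts the zero-free function $e^{H}$, $H=e^{\pi iz/c}$, because $H(z+c)=-H(z)$. A non-constant polynomial $H$ cannot do this, since a shift preserves its leading term, and so the phenomenon is not seen among exponentials of polynomials. Our main result is that there is no other mechanism.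

\begin{theorem}\label{thm:main}
Let $f$ be a non-constant meromorphic function, $c\ne0$, and $e_1\neq e_2$ in $\mathbb C$. Suppose $\Delta_cf\not\equiv0$. Then $f$ and $\Delta_cf$ share $e_1,e_2,\infty$ CM and $\Delta_cf\not\equiv f$ if and only if, after possibly interchanging $e_1$ and $e_2$,
\begin{equation}\label{eq:family}
\begin{gathered}
e_1=3e_2\ne0,\qquad f=\frac{e_1}{1+\varepsilon e^{H}},\qquad \varepsilon\in\{1,-1\},\\
H \text{ is a non-constant entire function with } H(z+c)=-H(z).
\end{gathered}\tag{$*$}
\end{equation}
\end{theorem}

A condition on the ratio $e_1:e_2$ is to be expected. Replacing $f$ by $tf$ with a constant $t\neq0$ replaces $\Delta_cf$ by $t\Delta_cf$ and $(e_1,e_2)$ by $(te_1,te_2)$. Adding a constant to $f$ leaves $\Delta_cf$ unchanged and is not a symmetry. So the ratio cannot be normalized away, and Theorem~\ref{thm:main} says that only the ratios $3:1$ and $1:3$ are exceptional.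

\begin{corollary}\label{cor:main}
Let $f$ be a non-constant meromorphic function with $\Delta_cf\not\equiv0$, and suppose that $f$ and $\Delta_cf$ share the distinct values $e_1,e_2,\infty$ CM. Then $\Delta_cf=f$ in each of the following cases:
\begin{enumerate}
\item[(1)] $e_1\neq3e_2$ and $e_2\ne3e_1$;
\item[(2)] $f$ is entire (no growth condition);
\item[(3)] $\displaystyle\liminf_{r\to\infty}\frac{\log T(r,f)}{r}<\frac{\pi}{|c|}$; in particular, if $f$ has finite order or hyper-order less than $1$.
\end{enumerate}
The constant $\pi/|c|$ in \textup{(3)} is sharp: for the function of Theorem~\ref{thm:counter}, $\lim_{r\to\infty}r^{-1}\log T(r,f)=\pi/|c|$.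
\end{corollary}

In particular every counterexample to the Conjecture has infinite order.

The proof runs as follows. Section~\ref{sec:family} verifies that the functions \eqref{eq:family} are counterexamples. Section~\ref{sec:affine} shows where they come from: if $g=\Delta_cf$ is an affine function of $f$, Picard's theorem alone leads to \eqref{eq:family}. In general, sharing three values CM means that
\[
A=\frac{g-e_1}{f-e_1},\qquad B=\frac{g-e_2}{f-e_2}
\]
are entire and zero-free, and the relation $f(z+c)=f(z)+g(z)$ becomes a polynomial identity among $A$, $B$ and their shifts (Section~\ref{sec:units}). If $A$ or $B$ is constant we are in the affine case, and if $A/B$ is constant Picard's theorem gives a contradiction. In the remaining case we treat the identity as one between Laurent polynomials and compare degrees; Borel's theorem on zero-free entire functions makes this legitimate (Sections~\ref{sec:width} and~\ref{sec:generic}). Section~\ref{sec:growth} bounds the growth of the functions \eqref{eq:family} from below and proves Corollary~\ref{cor:main}.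

We write $\widehat\varphi(z)=\varphi(z+c)$ for the shift of a function $\varphi$. A function and its shift take the same values, and one is constant exactly when the other is. A \emph{unit} is an entire function without zeros; since $\mathbb C$ is simply connected, the units are the functions $e^{h}$ with $h$ entire. We use Picard's theorem in this form: \emph{a non-constant meromorphic function omits at most two values in $\mathbb C\cup\{\infty\}$.}

\section{The exceptional family}\label{sec:family}

\begin{proposition}\label{prop:if}
Let \eqref{eq:family} hold. Then $f$ is transcendental, $f$ omits the values $0$ and $e_1$, and $\Delta_cf=e_1-2f$. The functions $f$ and $\Delta_cf$ share $e_1,e_2,\infty$ CM, and $\Delta_cf\not\equiv0$, $\Delta_cf\not\equiv f$.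
\end{proposition}

\begin{proof}
Put $U=\varepsilon e^{H}$, a non-constant unit. From $\widehat H=-H$ and $\varepsilon^{-1}=\varepsilon$ we get $\widehat U=1/U$, and hence
\[
\widehat f=\frac{e_1}{1+1/U}=\frac{e_1U}{1+U}=e_1-f,\qquad \Delta_cf=e_1-2f .
\]
Neither $f=e_1/(1+U)$ nor $f-e_1=-e_1U/(1+U)$ has a zero. The three values are shared for three different reasons.
\begin{itemize}
\item The value $\infty$: the functions $e_1-2f$ and $f$ have the same poles with the same multiplicities.
\item The value $e_2$: since $e_1=3e_2$, we have $\Delta_cf-e_2=-2(f-e_2)$.
\item The value $e_1$: neither $f-e_1$ nor $\Delta_cf-e_1=-2f$ has a zero, so $E(e_1,f)=E(e_1,\Delta_cf)=\emptyset$.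
\end{itemize}
The function $f$ is non-constant because $U$ is, so $e_1-2f$ is neither $0$ nor $f$. Finally $f(z+2c)=f(z)$, and a non-constant rational function is not periodic, since it takes each value finitely often; so $f$ is transcendental.
\end{proof}

This is the ``if'' part of Theorem~\ref{thm:main}. It also proves Theorem~\ref{thm:counter}, which is the case $e_1=3$, $e_2=1$, $\varepsilon=1$, $H(z)=e^{\pi iz/c}$, where $H(z+c)=e^{\pi i}H(z)=-H(z)$.

\begin{remark}
The sign $\varepsilon$ cannot be absorbed into $H$. If $\varepsilon e^{H}=\varepsilon_1e^{H_1}$ with both pairs as in \eqref{eq:family}, then $H-H_1$ is a constant that changes sign under the shift, so $H=H_1$ and $\varepsilon=\varepsilon_1$.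
\end{remark}

\section{The affine case, and where the number 3 comes from}\label{sec:affine}

From here to the end of Section~\ref{sec:generic} we prove the ``only if'' part of Theorem~\ref{thm:main}, under the following standing assumption:
\begin{equation}\label{eq:standing}
\begin{gathered}
f \text{ is non-constant and meromorphic},\quad g=\Delta_cf\not\equiv f,\quad e_1\ne e_2,\\
f\text{ and } g \text{ share } e_1,e_2,\infty \text{ CM}.
\end{gathered}
\end{equation}
The simplest way for $g$ to have the poles of $f$ is to be an affine function of $f$. Such a $g$ shares the fixed point of the affine map automatically, and it can share another finite value only if both functions omit it. Omitted values are scarce by Picard's theorem, and the shift must preserve them. This determines everything.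

\begin{proposition}\label{prop:affine}
Assume \eqref{eq:standing}, and suppose that $g=\lambda(f)$ with $\lambda(w)=\alpha w+\beta$, $\alpha,\beta\in\mathbb C$. Then \eqref{eq:family} holds after possibly interchanging $e_1$ and $e_2$.
\end{proposition}

\begin{proof}
If $\alpha=0$, then $g$ is a constant different from $e_1$ and $e_2$, so $f$ omits $e_1,e_2,\infty$, against Picard's theorem. Hence $\lambda$ is a bijection of $\mathbb C$, and $\lambda\neq\mathrm{id}$ because $g\not\equiv f$.

\emph{The map $\lambda$ fixes exactly one of $e_1,e_2$.} Suppose $\lambda(e_j)\neq e_j$. At a point where $f=e_j$ we would have $g=e_j$ by sharing and $g=\lambda(e_j)$ by hypothesis. So $f$ omits $e_j$; then $g$ omits $e_j$, which means that $f$ also omits $\lambda^{-1}(e_j)$. If $\lambda$ fixed neither value, $f$ would omit $e_1,e_2,\lambda^{-1}(e_1),\lambda^{-1}(e_2)$. By Picard's theorem $\lambda$ would then permute $\{e_1,e_2\}$, hence swap the two values, so that $\lambda(w)=e_1+e_2-w$ and $\widehat f=f+g=e_1+e_2$ would be constant. If $\lambda$ fixed both, it would be the identity. So we may assume $\lambda(e_2)=e_2$ and $\lambda(e_1)\ne e_1$.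 Then $f$ omits the two distinct finite values $e_1$ and $v=\lambda^{-1}(e_1)$ and, by Picard's theorem, no other value.

\emph{The shift swaps the omitted values.} We have $\widehat f=\mu(f)$ with $\mu(w)=w+\lambda(w)$. The affine map $\mu$ is not constant because $\widehat f$ is not, and it is not the identity because $\lambda\not\equiv0$. Since $f$ and $\widehat f$ take the same values, the bijection $\mu$ of $\mathbb C\cup\{\infty\}$ maps the range of $f$ onto itself and hence permutes $\{e_1,v\}$. It cannot fix both points, so $\mu(v)=e_1$ and $\mu(e_1)=v$. Now $\mu(v)=v+\lambda(v)=v+e_1$, so $v=0$, and $e_1\ne0$ because $e_1\neq v$. The affine map that swaps $0$ and $e_1$ is $\mu(w)=e_1-w$. Therefore $\lambda(w)=e_1-2w$, and $\lambda(e_2)=e_2$ gives $e_1=3e_2$.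

\emph{The form of $f$.} Let $U=(e_1-f)/f$, so that $f=e_1/(1+U)$. Since $f$ omits $0$ and $e_1$, and $U=-1$ at the poles of $f$, the function $U$ is a non-constant unit, and $\widehat f=e_1-f$ gives $\widehat U=f/(e_1-f)=1/U$. Write $U=e^{h}$ with $h$ entire. Then $e^{\widehat h+h}=1$, so the continuous function $\widehat h+h$ equals $2\pi ik$ for a fixed integer $k$. With $H=h-\pi ik$ we have $\widehat H=-H$ and $U=(-1)^ke^{H}$, which is \eqref{eq:family}.
\end{proof}

\section{Two units and a functional equation}\label{sec:units}

To go beyond the affine case we need a form of the hypothesis on which one can compute. Sharing a finite value together with $\infty$ says that a quotient has neither zeros nor poles, and two such quotients determine $f$.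

\begin{lemma}\label{lem:units}
Assume \eqref{eq:standing}, and put $d=e_2-e_1$, $A=\dfrac{g-e_1}{f-e_1}$, $B=\dfrac{g-e_2}{f-e_2}$. Then $A$ and $B$ are units with $A\not\equiv1$, $B\not\equiv1$, $A\not\equiv B$, and
\begin{equation}\label{eq:fAB}
f-e_1=\frac{d(1-B)}{A-B},\qquad f-e_2=\frac{d(1-A)}{A-B}.
\end{equation}
With
\[
Q_1=d(1-AB)+e_2(A-B),\qquad Q_2=d(1-AB)+e_1(A-B),
\]
we have
\begin{align}
(\widehat A-\widehat B)\,Q_1&=d\,(A-B)(1-\widehat B),\label{eq:E1}\\
(\widehat A-\widehat B)\,Q_2&=d\,(A-B)(1-\widehat A),\label{eq:E2}
\end{align}
and $Q_1\not\equiv0$, $Q_2\not\equiv0$.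
\end{lemma}

\begin{proof}
The functions $g-e_j$ and $f-e_j$ are not identically zero, and they have the same zeros and the same poles with the same multiplicities. So their quotient is a unit. If $A\equiv1$ or $B\equiv1$, then $g\equiv f$. Subtracting $g-e_2=B(f-e_1)-Bd$ from $g-e_1=A(f-e_1)$ gives
\[
d(1-B)=(A-B)(f-e_1).
\]
The left side is not identically zero, so $A\not\equiv B$, and the first formula in \eqref{eq:fAB} follows. Subtracting $d$ from both of its sides gives the second.

Now we compute $\widehat f$ in two ways. On the one hand, by \eqref{eq:fAB},
\[
\widehat f=f+g=e_1+\frac{d(1-B)}{A-B}+e_2+B\,\frac{d(1-A)}{A-B}=e_1+e_2+\frac{d(1-AB)}{A-B},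
\]
so that $\widehat f-e_j=Q_j/(A-B)$ for $j=1,2$. On the other hand, shifting \eqref{eq:fAB} gives $\widehat f-e_1=d(1-\widehat B)/(\widehat A-\widehat B)$ and $\widehat f-e_2=d(1-\widehat A)/(\widehat A-\widehat B)$. Equating the two expressions yields \eqref{eq:E1} and \eqref{eq:E2}. The right sides are not identically zero, so neither are $Q_1$ and $Q_2$.
\end{proof}

If $A$ or $B$ is constant, then $g$ is an affine function of $f$ and Proposition~\ref{prop:affine} applies. There is one more degenerate possibility. It is the one realized by $e^{z}$ and $e^{-z}$ with the values $1$ and $-1$, where $A=-e^{-z}$ and $B=e^{-z}$; for a function and its difference it cannot occur.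

\begin{proposition}\label{prop:ratio}
Assume \eqref{eq:standing}. Then $A/B$ is not constant.
\end{proposition}

\begin{proof}
Suppose $A=kB$ with a constant $k$; by Lemma~\ref{lem:units}, $k\neq0,1$. Let $\phi(w)=(w-e_1)/(w-e_2)$, a M\"obius transformation with $\phi(\infty)=1$. The relation $A=kB$ reads $\phi(g)=k\phi(f)$, that is, $g=\lambda(f)$ with the M\"obius transformation $\lambda=\phi^{-1}\circ(k\phi)$. This map fixes $e_1$, and both $\lambda(\infty)=\phi^{-1}(k)$ and $v=\lambda^{-1}(\infty)=\phi^{-1}(1/k)$ are finite because $k\ne1$. At a pole of $f$ the function $g$ would take the finite value $\lambda(\infty)$, although $\infty$ is shared. So $f$ and $g$ are entire, and $f$ omits $v$ as well as $\infty$.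

Now $\widehat f=R(f)$ with the rational function $R(w)=w+\lambda(w)$. We have $R(\infty)=R(v)=\infty$ and $R(e_1)=2e_1\neq\infty$. So $R$ is non-constant, hence maps $\mathbb C\cup\{\infty\}$ onto itself, and there is $w_0\notin\{v,\infty\}$ with $R(w_0)=v$. By Picard's theorem $f(z_0)=w_0$ for some $z_0$, and then $f(z_0+c)=v$, although $f$ omits $v$.
\end{proof}

It remains to exclude the case in which $A$, $B$ and $A/B$ are all non-constant. Here no relation between $f$ and $g$ is given in advance, and we work with \eqref{eq:E1} and \eqref{eq:E2}.

\section{The width of a sum of units}\label{sec:width}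

Expanded, \eqref{eq:E1} is a vanishing sum of products of $A,B,\widehat A,\widehat B$. One could list the ways in which these products cancel in groups, but the list is long, because we do not know which products are proportional. It is better to keep both sides factored and to compare a quantity that is additive over factors. The following model case shows which quantity.

\begin{example}\label{ex:model}
Suppose that $A,B,\widehat A,\widehat B$ are constant multiples of integer powers of one non-constant unit $U$. Since $U$ takes infinitely many values, \eqref{eq:E1} and \eqref{eq:E2} are identities between Laurent polynomials in a variable $t$ that stands for $U$. For a non-zero Laurent polynomial let the \emph{width} be the largest exponent minus the smallest. It is the number of zeros in $\mathbb C\setminus\{0\}$ counted with multiplicity, so it is additive over products. Take for instance $A=\alpha t$, $B=\beta t^2$, $\widehat A=\gamma t^{p}$, $\widehat B=\delta t^{q}$ with $p$, $q$, $p-q$ non-zero. Then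
\[
Q_1=d+e_2\alpha t-e_2\beta t^2-d\alpha\beta t^3,\qquad Q_2=d+e_1\alpha t-e_1\beta t^2-d\alpha\beta t^3
\]
have width $3$ whatever $e_1,e_2$ are, and $A-B$ has width $1$. So \eqref{eq:E1} and \eqref{eq:E2} give
\[
|p-q|+3=1+|q|,\qquad |p-q|+3=1+|p|.
\]
Hence $|p|=|q|$, so $q=-p$, and $2|p|+3=1+|p|$, which is impossible.
\end{example}

Two things are missing in general. The four units need not be powers of one function, so we need a substitute for the exponent; and we need to know that an identity between functions is an identity between formal sums. The second point is Borel's theorem (see, for example, \cite[Ch.~1]{YY} or \cite[Ch.~VII]{Lang}).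

\begin{theorem}[Borel]\label{thm:borel}
If $h_1,\dots,h_n$ are entire functions and $h_i-h_j$ is non-constant for all $i\ne j$, then $e^{h_1},\dots,e^{h_n}$ are linearly independent over $\mathbb C$.
\end{theorem}

In other words, units no two of which are proportional are linearly independent. For three units this is Picard's theorem: if $c_1U_1+c_2U_2+c_3U_3=0$ with non-zero $c_j$, then $-c_1U_1/(c_3U_3)$ is entire and omits $0$ and $1$, so it is constant.

The substitute for the exponent must turn products into sums, must separate non-proportional units, and must take values in an ordered group so that a sum of units has a top term and a bottom term. Real exponents suffice.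

\begin{lemma}\label{lem:ell}
Let $\Gamma$ be the multiplicative group generated by $\mathbb C^*=\mathbb C\setminus\{0\}$ and finitely many units. There is a homomorphism $\ell\colon\Gamma\to(\mathbb R,+)$ with kernel $\mathbb C^*$. Thus $\ell(UV)=\ell(U)+\ell(V)$, and $\ell(U)=\ell(V)$ if and only if $U/V$ is constant.
\end{lemma}

\begin{proof}
The abelian group $\Gamma/\mathbb C^*$ is finitely generated. It is torsion-free: if $U^n$ is constant for some $n\ge1$, then the continuous function $U$ takes values in a finite set and is constant. A finitely generated torsion-free abelian group is free of finite rank. Sending a basis to real numbers that are linearly independent over $\mathbb Q$ defines an injective homomorphism $\Gamma/\mathbb C^*\to\mathbb R$, and $\ell$ is its composition with the quotient map.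
\end{proof}

Fix $\Gamma$ and $\ell$, and call $\ell(U)$ the \emph{exponent} of $U\in\Gamma$. Let $F\not\equiv0$ be a finite sum of elements of $\Gamma$. Terms with the same exponent are proportional, so their sum is either zero or an element of $\Gamma$ with that exponent. Collecting terms, we obtain a \emph{reduced form}
\[
F=U_1+\dots+U_m,\qquad m\ge1,\quad U_i\in\Gamma,\quad \ell(U_1)<\dots<\ell(U_m).
\]
The reduced form is unique. Indeed, in the difference of two reduced forms, group the terms by exponent and write each group as a constant multiple of one fixed unit with that exponent; by Theorem~\ref{thm:borel} all these constants vanish, so the two forms agree term by term. We can therefore define the \emph{width}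
\[
w(F)=\ell(U_m)-\ell(U_1),
\]
which depends only on the function $F$.

\begin{lemma}\label{lem:width}
Let $F,F_1,F_2\not\equiv0$ be finite sums of elements of $\Gamma$.
\begin{enumerate}
\item[(a)] $w(F_1F_2)=w(F_1)+w(F_2)$.
\item[(b)] If $U,V\in\Gamma$ and $U\not\equiv V$, then $w(U)=0$ and $w(U-V)=|\ell(U)-\ell(V)|$.
\item[(c)] If $F$ is a sum of elements of $\Gamma$ with exponents in $[s,t]$, then $w(F)\le t-s$, with equality if exactly one term has exponent $s$ and exactly one term has exponent $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (c), the exponents in the reduced form of $F$ are among the exponents of the given terms, and a term that is alone with its exponent survives when terms are collected. For (a), let $F_1=U_1+\dots+U_m$ and $F_2=V_1+\dots+V_n$ be reduced forms. Among the products $U_iV_j$, only $U_mV_n$ has the largest exponent $\ell(U_m)+\ell(V_n)$ and only $U_1V_1$ has the smallest exponent $\ell(U_1)+\ell(V_1)$, so (c) gives the claim. For (b), if $\ell(U)\neq\ell(V)$ use (c); if $\ell(U)=\ell(V)$, then $U-V$ is a non-zero multiple of $V$ and has width $0$.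
\end{proof}

\section{The generic case}\label{sec:generic}

\begin{proposition}\label{prop:generic}
Assume \eqref{eq:standing}. Then at least one of $A$, $B$, $A/B$ is constant.
\end{proposition}

\begin{proof}
Suppose that none is constant. Then none of $\widehat A,\widehat B,\widehat A/\widehat B$ is constant either. Let $\Gamma$ be generated by $\mathbb C^*$ and $A,B,\widehat A,\widehat B$, take $\ell$ as in Lemma~\ref{lem:ell}, and put
\[
x=\ell(A),\qquad y=\ell(B),\qquad p=\ell(\widehat A),\qquad q=\ell(\widehat B).
\]
The six numbers $x,y,x-y,p,q,p-q$ are non-zero. All factors in \eqref{eq:E1} and \eqref{eq:E2} are non-zero sums of elements of $\Gamma$, so Lemma~\ref{lem:width}(a),(b) gives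
\begin{equation}\label{eq:widths}
|p-q|+w(Q_1)=|x-y|+|q|,\qquad |p-q|+w(Q_2)=|x-y|+|p|.
\end{equation}
The terms of $Q_1$ and $Q_2$ are multiples of $1,A,B,AB$, with exponents $0,x,y,x+y$. The coefficients of $1$ and $AB$ are $\pm d\neq0$. The coefficients of $A$ and $B$ are $\pm e_2$ in $Q_1$ and $\pm e_1$ in $Q_2$, and these may vanish. Which pair of terms is extreme depends on the sign of $xy$.

\emph{Case $xy>0$.} Here $x$ and $y$ lie strictly between $0$ and $x+y$, so $w(Q_1)=w(Q_2)=|x+y|$ by Lemma~\ref{lem:width}(c). Subtracting the two equations \eqref{eq:widths} gives $|p|=|q|$, and $p\ne q$ gives $q=-p$. The second equation becomes $2|p|+|x+y|=|x-y|+|p|$, so $|p|=|x-y|-|x+y|$. This is negative when $xy>0$, a contradiction.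

\emph{Case $xy<0$.} Here $0$ and $x+y$ lie strictly between $x$ and $y$. By Lemma~\ref{lem:width}(c), $w(Q_1)\le|x-y|$ with equality if $e_2\ne0$, and $w(Q_2)\le|x-y|$ with equality if $e_1\neq0$. So \eqref{eq:widths} gives
\[
|p-q|\ge|q|,\qquad |p-q|\ge|p|,
\]
with equality in the first if $e_2\neq0$ and in the second if $e_1\ne0$. Since $e_1\neq e_2$, at least one of them is non-zero. If $|p-q|=|q|$, squaring gives $p(p-2q)=0$, so $p=2q$, and the second inequality reads $|q|\ge2|q|$, which is false for $q\ne0$. If $|p-q|=|p|$, squaring gives $q(q-2p)=0$, so $q=2p$, and the first inequality reads $|p|\ge2|p|$, which is false for $p\neq0$.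
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The ``if'' part is Proposition~\ref{prop:if}. Conversely, assume \eqref{eq:standing}. By Propositions~\ref{prop:generic} and~\ref{prop:ratio}, $A$ or $B$ is constant. Then $g=e_1+A(f-e_1)=e_2+B(f-e_2)$ is an affine function of $f$, and Proposition~\ref{prop:affine} gives \eqref{eq:family}.
\end{proof}

\begin{remark}
As identities, \eqref{eq:E1} and \eqref{eq:E2} are equivalent: the difference of the left sides and the difference of the right sides both equal $d(A-B)(\widehat A-\widehat B)$. Width is additive over products but not over sums, so the two factored forms give two different equations \eqref{eq:widths}, and both cases of the proof use both.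
\end{remark}

\begin{remark}
The equations \eqref{eq:widths} hold under \eqref{eq:standing} alone, and one can watch the family \eqref{eq:family} satisfy them. With $U=\varepsilon e^{H}$ we have $A=2/U$, $B=-2$, $d=-2e_2$, hence $y=q=0$ and $p=-x\neq0$. Further $Q_1=-3e_2A$ has width $0$ and $Q_2=e_2(4-A)$ has width $|x|$. The equations read $|x|+0=|x|+0$ and $|x|+|x|=|x|+|x|$. Since $y=0$, the terms $1$ and $B$, and the terms $A$ and $AB$, have equal exponents and can cancel; in $Q_1$ the relation $d=e_2B$ makes the constant term vanish.
\end{remark}

\begin{remark}
Multiplicities enter only in Lemma~\ref{lem:units}, where they make $A$ and $B$ units; Propositions~\ref{prop:affine} and~\ref{prop:ratio} otherwise use only that $f$ and $g$ take the shared values at the same points. The hypothesis $\Delta_cf\not\equiv0$ does not appear in \eqref{eq:standing} because sharing implies it: the first lines of the proof of Proposition~\ref{prop:affine} show that $g$ cannot be constant. Transcendence is not needed either. For a non-constant rational $f$ the three values are never shared, since Theorem~\ref{thm:main} and Proposition~\ref{prop:if}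 would give $f(z+c)=2f(z)$, while $f(z+c)/f(z)\to1$ as $z\to\infty$.
\end{remark}

\section{Growth of the exceptional functions}\label{sec:growth}

For a meromorphic function $\varphi$, the Nevanlinna characteristic is $T(r,\varphi)=m(r,\varphi)+N(r,\varphi)$, where
\[
m(r,\varphi)=\frac1{2\pi}\int_0^{2\pi}\log^+|\varphi(re^{i\theta})|\,d\theta,\qquad
N(r,\varphi)=\int_0^r\frac{n(t)-n(0)}{t}\,dt+n(0)\log r,
\]
$\log^+=\max(\log,0)$, and $n(t)$ is the number of poles of $\varphi$ in $|z|\le t$ counted with multiplicity. We need two standard facts: $T(r,\alpha\varphi+\beta)=T(r,\varphi)+O(1)$ for constants $\alpha\neq0$ and $\beta$, and $T(r,1/\varphi)=T(r,\varphi)+O(1)$ for $\varphi\not\equiv0$, which is Jensen's formula. For $f$ as in \eqref{eq:family} they give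
\begin{equation}\label{eq:Tf}
T(r,f)=T(r,e^{H})+O(1),\qquad T(r,e^{H})=\frac1{2\pi}\int_0^{2\pi}\max\bigl(\operatorname{Re}H(re^{i\theta}),0\bigr)\,d\theta .
\end{equation}
So the size of $T(r,f)$ is governed by the size of $H$. Let $M(r,H)=\max_{|z|\le r}|H(z)|$. We show first that the condition $\widehat H=-H$ forces $M(r,H)$ to grow at least as fast as it does for $e^{\pi iz/c}$, and then that the mean in \eqref{eq:Tf} controls $M(r,H)$ up to a factor that is negligible on the exponential scale.

\begin{lemma}\label{lem:anti}
Let $H\not\equiv0$ be entire with $H(z+c)=-H(z)$. There is $\kappa>0$ such that $M(r,H)\ge\kappa\,e^{\pi r/|c|}$ for all $r\ge|c|$.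
\end{lemma}

\begin{proof}
The map $z\mapsto\zeta=e^{\pi iz/c}$ from $\mathbb C$ onto $\mathbb C^*$ is locally biholomorphic, and its fibers are the cosets of $2c\mathbb Z$. Since $H$ has period $2c$, we have $H(z)=\Phi(e^{\pi iz/c})$ with $\Phi$ holomorphic in $\mathbb C^*$. Let $\Phi(\zeta)=\sum_{n\in\mathbb Z}a_n\zeta^n$ be the Laurent expansion. The shift by $c$ replaces $\zeta$ by $-\zeta$, so $\Phi$ is odd and $a_n=0$ for even $n$. As $H\not\equiv0$, there is an odd $n$ with $a_n\ne0$; in particular $|n|\ge1$.

For real $s$, the circle $|\zeta|=e^{-\pi s}$ is the image of the segment $z=c(t+is)$, $-1\le t\le1$, on which $|z|\le|c|(1+|s|)$. Cauchy's estimate for the Laurent coefficient on this circle gives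
\[
|a_n|\le e^{\pi ns}\,M\bigl(|c|(1+|s|),H\bigr).
\]
Given $r\ge|c|$, choose $s$ with $|s|=r/|c|-1$ and $ns\le0$. Then
\[
M(r,H)\ge|a_n|\,e^{\pi|n|(r/|c|-1)}\ge|a_n|e^{-\pi}\,e^{\pi r/|c|}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:MT}
For every entire function $H$ and every $r>0$,
\[
M(r,H)\le4r\,T(r+1,e^{H})+(2r+1)|H(0)| .
\]
\end{lemma}

\begin{proof}
Let $H(z)=\sum_{k\ge0}b_kz^k$, $R=r+1$, and $u(\theta)=\operatorname{Re}H(Re^{i\theta})$. From $2u=\sum_{k\geq0}\bigl(b_kR^ke^{ik\theta}+\overline{b_k}R^ke^{-ik\theta}\bigr)$ we read off
\[
\int_0^{2\pi}u\,d\theta=2\pi\operatorname{Re}H(0),\qquad \int_0^{2\pi}u\,e^{-ik\theta}\,d\theta=\pi b_kR^k\quad(k\ge1).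
\]
Since $|u|=2\max(u,0)-u$, the formula for $T(R,e^H)$ in \eqref{eq:Tf} gives, for $k\ge1$,
\[
|b_k|R^k\le\frac1\pi\int_0^{2\pi}|u|\,d\theta=4T(R,e^{H})-2\operatorname{Re}H(0)\le4T(R,e^{H})+2|H(0)|.
\]
As $\sum_{k\ge1}(r/R)^k=r/(R-r)=r$, we obtain $M(r,H)\le|H(0)|+r\bigl(4T(R,e^{H})+2|H(0)|\bigr)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Suppose $\Delta_cf\not\equiv f$. By Theorem~\ref{thm:main}, \eqref{eq:family} holds after possibly interchanging $e_1$ and $e_2$. We show that each of (1), (2), (3) fails.

Condition (1) fails because $e_1=3e_2$ or $e_2=3e_1$. Condition (2) fails because $f$ omits two finite values by Proposition~\ref{prop:if}, so that $f$ has a pole by Picard's theorem. For (3), Lemmas~\ref{lem:anti} and~\ref{lem:MT} give, for $r\ge|c|$,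
\[
T(r+1,e^{H})\ge\frac{\kappa\,e^{\pi r/|c|}-(2r+1)|H(0)|}{4r},
\]
and the right side is at least $\kappa e^{\pi r/|c|}/(8r)$ for large $r$. With \eqref{eq:Tf} this yields $\log T(r+1,f)\ge\pi r/|c|-\log r-O(1)$, and therefore
\begin{equation}\label{eq:liminf}
\liminf_{r\to\infty}\frac{\log T(r,f)}{r}\ge\frac{\pi}{|c|}.
\end{equation}
So (3) fails. If a function has finite order, then $\log T(r,f)=O(\log r)$; if it has hyper-order less than $1$, then $\log T(r,f)\le r^{\sigma}$ for some $\sigma<1$ and all large $r$. In both cases $\log T(r,f)=o(r)$, so (3) applies.

For sharpness take the function of Theorem~\ref{thm:counter}, with $H=e^{\pi iz/c}$. Here $|H(z)|\le e^{\pi|z|/|c|}$, so \eqref{eq:Tf} gives $T(r,f)\le e^{\pi r/|c|}+O(1)$ and $\limsup_{r\to\infty}r^{-1}\log T(r,f)\le\pi/|c|$. Together with \eqref{eq:liminf}, the limit exists and equals $\pi/|c|$, while $\Delta_cf\not\equiv f$.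
\end{proof}

\begin{thebibliography}{9}

\bibitem{Lang}
Lang, \emph{Introduction to Complex Hyperbolic Spaces}.

\bibitem{LY}
Feng L\"u and Zhenliu Yang, \emph{Meromorphic functions partially share three values with their difference operators}, arXiv:2101.00964 (2021).

\bibitem{YY}
Yang and Yi, \emph{Uniqueness Theory of Meromorphic Functions}.

\end{thebibliography}
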